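\title{Derivations of the local multiplier algebra of a separable C$^*$-algebra are inner}

\begin{abstract}
We prove that every derivation of the local multiplier algebra $M_{\mathrm{loc}}(A)$ of a separable C$^*$-algebra $A$ is inner in $M_{\mathrm{loc}}(A)$. The derivation is first implemented by a bounded field of operators over the primitive ideal space of $A$, defined up to a meager set. This field is then shown to be locally close to multipliers, by means of Pedersen's theorem on derivations of separable C$^*$-algebras, a Baire category argument on the unitary group of a multiplier algebra, comparison of projections, and averaging over signs. We also show that the norm of the inner derivation given by $y$ is twice the distance from $y$ to the center, and that $*$-automorphisms at distance less than $2$ from the identity are inner.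
\end{abstract}

\section{Introduction}

Throughout, \emph{ideal} means closed two-sided ideal. An ideal $I$ of a C$^*$-algebra $A$ is \emph{essential} if $aI=0$ with $a\in A$ implies $a=0$. If $J\subseteq I$ are essential ideals, restriction of multipliers embeds the multiplier algebra $M(I)$ isometrically into $M(J)$. The essential ideals of $A$ are directed by reverse inclusion, and the C$^*$-algebraic direct limit
\[
M_{\mathrm{loc}}(A)=\varinjlim_I M(I)
\]
is the \emph{local multiplier algebra} of $A$. It is a unital C$^*$-algebra that contains $A$. For $A=C_0(X)$ the essential ideals are the algebras $C_0(U)$ with $U\subseteq X$ open and dense, and $M(C_0(U))=C_b(U)$; so $M_{\mathrm{loc}}(A)$ is the completion of the algebra of bounded continuous functions defined on some dense open set, the set depending on the function.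

A \emph{derivation} of a C$^*$-algebra $B$ is a linear map $d\colon B\to B$ with $d(xx')=d(x)x'+x\,d(x')$. For $y\in B$ put $\operatorname{ad}y\,(x)=[y,x]=yx-xy$; a derivation of this form is \emph{inner in $B$}. The local multiplier algebra is large enough to implement the derivations of a separable algebra.

\begin{theorem}[Pedersen, 1978]\label{thm:pedersen}
Let $B$ be a separable C$^*$-algebra. Every derivation $d$ of $B$ extends uniquely to a derivation of $M_{\mathrm{loc}}(B)$, and the extension is inner in $M_{\mathrm{loc}}(B)$.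
\end{theorem}

It is natural to ask whether the process stops here: \emph{if $A$ is separable, is every derivation of $N=M_{\mathrm{loc}}(A)$ inner in $N$?} The question is posed in \cite{Mathieu}. If $d(A)\subseteq A$, then $d$ is the unique extension of $d|_A$ and Theorem~\ref{thm:pedersen} applies. This settles the case of a simple algebra $A$, where $N=M(A)$ contains $A$ as an ideal and derivations leave ideals invariant. In general $A$ is not invariant, not even under inner derivations of $N$: for $A=C([0,1],M_2)$ and $\chi$ the indicator function of $(\frac12,1]$, the element $y=\chi e_{11}$ lies in $N$ and $[y,e_{12}]=\chi e_{12}\notin A$. Nor can Theorem~\ref{thm:pedersen} be applied to $N$ itself: $N$ need not be separable (for $A=C[0,1]$ it contains $C_b((0,1])$), and the conclusion would place $y$ in $M_{\mathrm{loc}}(N)$, not in $N$.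

There are reasons to guess either answer. Like a von Neumann algebra, $N$ has many central projections and contains the product $\prod_\alpha M(J_\alpha)$ for every orthogonal family of ideals $J_\alpha$, so local solutions can be patched. Unlike a von Neumann algebra, it offers no compactness from which to extract limits, and Example~\ref{ex:jumps} below exhibits a derivation from $A$ \emph{into} $N$ that no element of $N$ implements. The answer is nevertheless yes.

\begin{theorem}\label{thm:main}
Let $A$ be a separable C$^*$-algebra, $N=M_{\mathrm{loc}}(A)$, and $d\colon N\to N$ a derivation. Then there is $y\in N$ with $d(x)=[y,x]$ for all $x\in N$.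
\end{theorem}

Let $Z(N)$ denote the center of $N$.

\begin{theorem}\label{thm:supp}
Let $A$, $N$ and $d$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] If $d(x^*)=-d(x)^*$ for all $x\in N$, then $y$ can be chosen self-adjoint with $\|y\|=\frac12\|d\|$.
\item[(b)] $\|\operatorname{ad}y\|=2\operatorname{dist}(y,Z(N))$ for every $y\in N$. Hence $y+Z(N)\mapsto\operatorname{ad}y$ is a linear bijection from $N/Z(N)$ onto the space of derivations of $N$ which doubles norms.
\item[(c)] Every $*$-automorphism $\alpha$ of $N$ with $\|\alpha-\mathrm{id}\|<2$ has the form $x\mapsto uxu^*$ with $u\in N$ unitary.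
\end{enumerate}
\end{theorem}

In each irreducible representation of $A$ the derivation is implemented by an operator $y_t$. In Section~\ref{sec:E} these operators are assembled into an element $y$ of a large C$^*$-algebra $E\supseteq N$, and the problem becomes to show that $y\in N$, which is a local question over the primitive ideal space. Section~\ref{sec:model} solves it for $A=C(X,\mathcal K)$, where matrix units make each step visible. Sections~\ref{sec:pedersen}--\ref{sec:comparison} supply the tools for general $A$, Section~\ref{sec:local} combines them, and Section~\ref{sec:supp} proves Theorem~\ref{thm:supp}.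

\section{Background}\label{sec:background}

From now on $A\neq0$ is separable and $N=M_{\mathrm{loc}}(A)$.

\subsection*{Multipliers}
A multiplier $m$ of a C$^*$-algebra $I$ is a pair of maps $r\mapsto mr$, $r\mapsto rm$ of $I$ into itself with $r'(mr)=(r'm)r$ for all $r,r'\in I$. The multipliers form a unital C$^*$-algebra $M(I)$ that contains $I$ as an essential ideal, and $\|m\|=\sup\{\|mr\|:r\in I,\ \|r\|\le1\}$. The \emph{strict topology} on $M(I)$ is given by the seminorms $m\mapsto\|mr\|+\|rm\|$, $r\in I$. The involution is strictly continuous, and multiplication is jointly strictly continuous on bounded sets. A nondegenerate representation $\pi$ of $I$ extends uniquely to a representation $\bar\pi$ of $M(I)$, and $\bar\pi(m)\pi(r)=\pi(mr)$. For pairwise orthogonal ideals $J_\alpha$, $M(\bigoplus_\alpha J_\alpha)$ is the $\ell^\infty$-product $\prod_\alpha M(J_\alpha)$.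

Every element of a C$^*$-algebra is a product of two elements of it. Hence an ideal $J$ of $I$ is an ideal of $M(I)$, since $m(r_1r_2)=(mr_1)r_2\in IJ\subseteq J$, and restriction $m\mapsto m|_J$ is a homomorphism $M(I)\to M(J)$.

\begin{lemma}\label{lem:polish}
If $I$ is separable, every closed ball of $M(I)$ around $0$ is a Polish space in the strict topology, and the unitary group of $M(I)$ is a Polish group.
\end{lemma}

\begin{proof}
Let $(a_n)$ be dense in the unit ball of $I$. On a ball, $\sum_n2^{-n}(\|(m-m')a_n\|+\|a_n(m-m')\|)$ is a metric for the strict topology. If $(m_k)$ is Cauchy, then by boundedness $(m_kr)$ and $(rm_k)$ converge for every $r\in I$, and the limits define a multiplier in the ball; so the metric is complete. If $(u_n)$ is an approximate unit of $I$, then $mu_n\to m$ strictly, so the norm-separable ball of $I$ is strictly dense. The equations $u^*u=uu^*=1$ define a strictly closed subset of the unit ball, on which multiplication and $u\mapsto u^{-1}=u^*$ are continuous.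
\end{proof}

\subsection*{Primitive ideals}
Let $P$ be the space of primitive ideals of $A$ (kernels of irreducible representations) with the hull-kernel topology. For an ideal $J$ put $\operatorname{Prim}(J)=\{t\in P:J\not\subseteq t\}$. The map $J\mapsto\operatorname{Prim}(J)$ is an order-preserving bijection from the ideals of $A$ onto the open subsets of $P$, with $\operatorname{Prim}(J\cap J')=\operatorname{Prim}(J)\cap\operatorname{Prim}(J')$ and $\operatorname{Prim}(\overline{\sum_\alpha J_\alpha})=\bigcup_\alpha\operatorname{Prim}(J_\alpha)$. An ideal is essential if and only if it meets every nonzero ideal, that is, if and only if $\operatorname{Prim}(J)$ is dense. The annihilator $J^\perp=\{a\in A:aJ=0\}$ is an ideal, and $J\oplus J^\perp$ is essential. The restriction of an irreducible representation to an ideal that it does not annihilate is irreducible. For $a\in A$ the function $t\mapsto\|a+t\|$ is lower semicontinuous, with supremum $\|a\|$.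

The space $P$ is second countable and a Baire space \cite[3.3.4, 3.4.13]{Dixmier}. Thus nonempty open sets are not meager and comeager sets are dense. From a countable base we obtain, and fix, a countable family $(J_k)$ of nonzero ideals such that \emph{every nonzero ideal of $A$ contains some $J_k$}.

The norm functions that occur below are only lower semicontinuous, but such functions are almost constant somewhere in every open set.

\begin{lemma}\label{lem:osc}
Let $F$ be a bounded lower semicontinuous real function on a nonempty open subset $U$ of a topological space, and let $\eta>0$. There is a nonempty open $U''\subseteq U$ with $|F(t)-F(t')|\le\eta$ for $t,t'\in U''$.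
\end{lemma}

\begin{proof}
Let $c$ be the infimum of $\sup_{U'}F$ over the nonempty open $U'\subseteq U$, and choose $U'$ with $\sup_{U'}F\le c+\eta/2$. The set $U''=\{t\in U':F(t)>c-\eta/2\}$ is open, and it is nonempty because $\sup_{U'}F\ge c$.
\end{proof}

\subsection*{Derivations}
Derivations of C$^*$-algebras are bounded (Sakai). They leave each ideal $J$ invariant, since $d(r_1r_2)=d(r_1)r_2+r_1d(r_2)\in J$ for $r_1,r_2\in J$. By the Kadison--Sakai theorem, a derivation of a C$^*$-algebra of operators is implemented by an operator in its weak closure; for an irreducible algebra on $H$ the weak closure is $B(H)$, and the implementing operator is unique up to a scalar.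

Call $d$ \emph{skew} if $d(x^*)=-d(x)^*$ for all $x$. Given any $d$, put $d^*(x)=d(x^*)^*$; then $d_1=\frac12(d-d^*)$ and $d_2=\frac1{2i}(d+d^*)$ are skew derivations and $d=d_1+id_2$. So it suffices to prove Theorem~\ref{thm:main} for skew $d$. If $d$ is skew and $d(x)=[y,x]$, then $d(x)=-[y,x^*]^*=[y^*,x]$, so the self-adjoint element $\frac12(y+y^*)$ also implements $d$.

\subsection*{Operators with small commutators}
For $T=T^*\in B(H)$ let $\ell(T)=\max\operatorname{sp}T-\min\operatorname{sp}T$ and $\operatorname{mid}(T)=\frac12(\max\operatorname{sp}T+\min\operatorname{sp}T)$. Then $\|T-\operatorname{mid}(T)\|=\frac12\ell(T)$. Since $\max\operatorname{sp}T$ and $\min\operatorname{sp}T$ are the supremum and infimum of $\langle T\xi,\xi\rangle$ over unit vectors $\xi$, we have $|\operatorname{mid}(T)-\operatorname{mid}(T')|\le\|T-T'\|$.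

\begin{lemma}\label{lem:comm}
Let $\pi$ be a nondegenerate representation of a C$^*$-algebra $C$ on $H$, and let $T\in B(H)$ satisfy $\|[T,\pi(c)]\|\le\alpha\|c\|$ for all $c\in C$.
\begin{enumerate}
\item[(a)] $\|[T,m]\|\le\alpha\|m\|$ for all $m\in\pi(C)''$.
\item[(b)] If $\pi$ is irreducible and $T=T^*$, then $\ell(T)\le\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The norm of $x\in\pi(C)$ is the infimum of $\|c\|$ over $c$ with $\pi(c)=x$, so $\|[T,x]\|\le\alpha\|x\|$ on $\pi(C)$. By Kaplansky's density theorem the unit ball of $\pi(C)$ is strongly dense in that of $\pi(C)''$, and $x\mapsto\langle[T,x]\xi,\eta\rangle$ is strongly continuous.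

(b) Let $\lambda=\max\operatorname{sp}T$, $\mu=\min\operatorname{sp}T$, $\tau>0$, and take unit vectors $\xi,\eta$ with $\|T\xi-\lambda\xi\|<\tau$ and $\|T\eta-\mu\eta\|<\tau$. The operator $m\zeta=\langle\zeta,\eta\rangle\xi$ has norm $1$ and lies in $\pi(C)''=B(H)$, and $[T,m]\eta=T\xi-\langle T\eta,\eta\rangle\xi$ is within $2\tau$ of $(\lambda-\mu)\xi$. By (a), $\lambda-\mu\le\alpha+2\tau$.
\end{proof}

\section{Fields of operators modulo meager sets}\label{sec:E}

A multiplier of an essential ideal $I$ gives an operator in each irreducible representation over the dense open set $\operatorname{Prim}(I)$. An element of $N$ is a limit of a sequence of such multipliers, so it gives operators over a countable intersection of dense open sets. This suggests the ambient algebra.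

For each $t\in P$ fix an irreducible representation $\pi_t\colon A\to B(H_t)$ with kernel $t$. In the $\ell^\infty$-product $\prod_{t\in P}B(H_t)$, the fields $(x_t)$ for which $\{t:x_t\ne0\}$ is meager form an ideal; it is closed because a countable union of meager sets is meager. Let $E$ be the quotient C$^*$-algebra. The norm of the class of $(x_t)$ is the essential supremum
\begin{equation}\label{eq:norm}
\|[(x_t)]\|=\min\{c\ge0:\{t:\|x_t\|>c\}\text{ is meager}\}.
\end{equation}
Indeed, if $\{t:\|x_t\|>c\}$ is meager, setting $x_t=0$ there gives a representative of norm at most $c$; if $(x'_t)$ is any representative, $\|x_t\|\le\sup_s\|x'_s\|$ off a meager set; and the minimum is attained, again by countable unions. When a field is specified only on a subset of $P$, it is $0$ elsewhere.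

\subsection*{The embedding $N\subseteq E$}
Let $J$ be a nonzero ideal. For $t\in\operatorname{Prim}(J)$ let $\bar\pi_t$ be the extension of $\pi_t|_J$ to $M(J)$, and let $\iota_J(m)\in E$ be the class of $(\bar\pi_t(m))_{t\in\operatorname{Prim}(J)}$. The homomorphism $\iota_J$ is isometric. For if $r\in J$, $\|r\|\le1$ and $0<\tau<\|mr\|$, the set $\{t:\|\pi_t(mr)\|>\|mr\|-\tau\}$ is open and nonempty, hence not meager; it lies in $\operatorname{Prim}(J)$, and on it $\|\bar\pi_t(m)\|>\|mr\|-\tau$. So $\|\iota_J(m)\|\ge\sup_r\|mr\|=\|m\|$.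

Put $p_J=\iota_J(1)$, the class of the indicator function of $\operatorname{Prim}(J)$; it is a central projection of $E$. If $J\subseteq I$, $m\in M(I)$ and $t\in\operatorname{Prim}(J)$, the operators attached to $m$ and to $m|_J$ at $t$ both send $\pi_t(r)\xi$ to $\pi_t(mr)\xi$ for $r\in J$, so they coincide. Thus
\begin{equation}\label{eq:restrict}
p_J\,\iota_I(m)=\iota_J(m|_J)\qquad(J\subseteq I,\ m\in M(I)).
\end{equation}
If $J$ is essential, the complement of $\operatorname{Prim}(J)$ is nowhere dense and $p_J=1$; so the maps $\iota_I$ with $I$ essential are compatible with the connecting maps and define an isometric embedding of $N$ in $E$. For arbitrary $J$, \eqref{eq:restrict} and $p_J+p_{J^\perp}=1$ give $\iota_J(m)=\iota_{J\oplus J^\perp}(m,0)\in N$. We suppress the maps $\iota_J$: from now on $M(J)\subseteq N\subseteq E$ for every ideal $J$, with unit $p_J$. Note that $p_{J\cap I}=p_J$ if $I$ is essential.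

The norm of $E$ over $\operatorname{Prim}(J)$ can be tested against elements of $J$. This is what will make strict limits compatible with norm estimates in $E$.

\begin{lemma}\label{lem:test}
Let $e\in E$, let $J$ be a nonzero ideal, and let $(u_n)$ be a sequential approximate unit of $J$ with $0\le u_n\le1$. Then
\[
\|p_Je\|=\sup_n\|u_neu_n\|=\sup\{\|r'er\|:r,r'\in J,\ \|r\|,\|r'\|\le1\}.
\]
\end{lemma}

\begin{proof}
Since $r=p_Jr$, the last supremum is at most $\|p_Je\|$, and it dominates $c=\sup_n\|u_neu_n\|$. For $t\in\operatorname{Prim}(J)$ we have $\pi_t(u_n)\to1$ strongly, so $\|e_t\|=\sup_n\|\pi_t(u_n)e_t\pi_t(u_n)\|$. Hence $\{t\in\operatorname{Prim}(J):\|e_t\|>c\}$ is contained in the union of the countably many meager sets $\{t:\|\pi_t(u_n)e_t\pi_t(u_n)\|>c\}$.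
\end{proof}

\subsection*{Local distance from the multipliers}
For a nonzero ideal $J$ and $e\in E$ put
\[
\nu_J(e)=\operatorname{dist}(p_Je,M(J)).
\]
This is a seminorm on $E$ with $\nu_J(e)\le\|e\|$ and $\nu_J(e^*)=\nu_J(e)$, and $\nu_J(a)=0$ means $p_Ja\in M(J)$. By \eqref{eq:restrict},
\begin{align}
&\nu_{J}(e)\le\nu_{I}(e)\ \text{ if }J\subseteq I,\qquad\nu_J(a)=0\ \text{ if }a\in M(I),\ J\subseteq I,\text{ in particular if }a\in A,\label{eq:nu1}\\
&\nu_J(aea')\le\|a\|\,\|a'\|\,\nu_J(e)\ \text{ if }\nu_J(a)=\nu_J(a')=0.\label{eq:nu2}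
\end{align}
Membership in $N$ is a local property in the following sense.

\begin{lemma}\label{lem:local}
Let $e\in E$ and $\kappa>0$.
\begin{enumerate}
\item[(a)] If $\operatorname{dist}(e,N)<\kappa$, every nonzero ideal contains a nonzero ideal $J$ with $\nu_J(e)<\kappa$.
\item[(b)] If every nonzero ideal contains a nonzero ideal $J$ with $\nu_J(e)<\kappa$, then $\operatorname{dist}(e,N)\le\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $I$ essential and $b\in M(I)$ with $\|e-b\|<\kappa$. Given $J_0\ne0$, put $J=J_0\cap I\ne0$; then $p_Jb\in M(J)$.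

(b) By Zorn's lemma there is a maximal family $(J_\alpha)$ of pairwise orthogonal nonzero ideals with $\nu_{J_\alpha}(e)<\kappa$. The sets $\operatorname{Prim}(J_\alpha)$ are nonempty, open and disjoint, so the family is countable. The ideal $\bigoplus_\alpha J_\alpha$ is essential, since otherwise its annihilator would contain a further member of the family. Choose $b_\alpha\in M(J_\alpha)$ with $\|p_{J_\alpha}e-b_\alpha\|<\kappa$. Then $\|b_\alpha\|\le\|e\|+\kappa$, so $b=(b_\alpha)$ lies in $\prod_\alpha M(J_\alpha)=M(\bigoplus_\alpha J_\alpha)\subseteq N$. The set where $\|e_t-b_t\|>\kappa$ meets each $\operatorname{Prim}(J_\alpha)$ in a meager set, and $\bigcup_\alpha\operatorname{Prim}(J_\alpha)$ is open and dense. So $\|e-b\|\le\kappa$ by \eqref{eq:norm}.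
\end{proof}

\subsection*{The implementing field}
Until the end of Section~\ref{sec:local}, $d$ is a skew derivation of $N$. The representations $\pi_t$ need not extend to all of $N$, but for most $t$ they extend to any given separable part of it.

Every separable subset $S$ of $N$ lies in a separable C$^*$-algebra $B$ with $A\subseteq B\subseteq N$ and $d(B)\subseteq B$: let $B_1=C^*(A\cup S)$ and $B_{n+1}=C^*(B_n\cup d(B_n))$, and take the closure of the union. Fix one such $B$. Approximating the members of a countable dense subset of $B$ by multipliers and intersecting finitely many ideals at each stage, we find essential ideals $I_1\supseteq I_2\supseteq\cdots$ with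
\[
B\subseteq N_0=\overline{\textstyle\bigcup_nM(I_n)}.
\]
The set $Y=\bigcap_n\operatorname{Prim}(I_n)$ is comeager. For $t\in Y$ the extensions of $\pi_t$ to the algebras $M(I_n)$ are compatible and contractive, so they define a representation $\rho_t$ of $N_0$ on $H_t$ that extends $\pi_t$. Each $x\in N_0$ is the class in $E$ of $(\rho_t(x))_{t\in Y}$; this holds on $\bigcup_nM(I_n)$ by definition and on $N_0$ by continuity.

Let $t\in Y$. The representation $\rho_t|_B$ is irreducible because $A\subseteq B$, and its kernel is invariant under $d$, so $d$ induces a skew derivation of $\rho_t(B)$. By the Kadison--Sakai theorem there is $y_t=y_t^*\in B(H_t)$ with $\rho_t(d(c))=[y_t,\rho_t(c)]$ for $c\in B$. It is unique up to a real scalar, which we fix by requiring $\operatorname{mid}(y_t)=0$. By Lemma~\ref{lem:comm}(b), $\|y_t\|=\frac12\ell(y_t)\le\frac12\|d\|$. Let $y\in E$ be the class of $(y_t)_{t\in Y}$.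

\begin{proposition}\label{prop:y}
We have $y=y^*$, $\|y\|\le\frac12\|d\|$, and $[y,x]=d(x)$ for all $x\in N$.
\end{proposition}

\begin{proof}
Only the last assertion needs proof. Given $x\in N$, carry out the construction for a separable $d$-invariant algebra $B'\supseteq B\cup\{x\}$, with ideals $I_n'\subseteq I_n$ (replace $I'_n$ by $I'_n\cap I_n$). Then $Y'\subseteq Y$, and $\rho'_t$ extends $\rho_t$ for $t\in Y'$. For such $t$, both $y_t$ and $y'_t$ implement the derivation induced on the irreducible algebra $\rho_t(B)$, and both have midpoint $0$; so $y'_t=y_t$. Hence $y=y'$, and $[y',x]$ is the class of $([y'_t,\rho'_t(x)])_t=(\rho'_t(d(x)))_t$, which is $d(x)$.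
\end{proof}

It remains to show that $y\in N$. By Lemma~\ref{lem:local}(b) it suffices to find, inside any nonzero ideal, an ideal $J\neq0$ with $\nu_J(y)$ as small as we like.

\section{A model: continuous functions into the compact operators}\label{sec:model}

Let $X$ be a compact metric space, $\mathcal K$ the compact operators on $\ell^2$ with matrix units $e_{ij}$ ($i,j\ge1$), and $A=C(X,\mathcal K)$. Then $P=X$, $\pi_t$ is evaluation at $t$, and the ideals are the algebras $C_0(U,\mathcal K)$ with $U$ open. We view $e_{ij}$ as a constant function in $A$; the projections $f_l=e_{11}+\dots+e_{ll}$ form an approximate unit of $A$.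

\subsection*{Columns}
The compression $e_{11}y_te_{11}$ is $\lambda_te_{11}$ with $\lambda_t$ real and $|\lambda_t|\le\|y_t\|$. In this section only, we replace $y_t$ by $y_t-\lambda_t$. The new $y$ is self-adjoint, implements $d$, and satisfies $e_{11}ye_{11}=0$. Then
\[
ye_{ii}=[y,e_{i1}]e_{1i}+e_{i1}(e_{11}ye_{11})e_{1i}=d(e_{i1})e_{1i}\in N .
\]
So every column of $y$ lies in $N$. With $M_n$ in place of $\mathcal K$ the proof would end here, with $y=\sum_{i\le n}d(e_{i1})e_{1i}$. For $\mathcal K$, the $i$-th column is close to a multiplier over a dense open set $U_i$ that depends on $i$, and $\bigcap_iU_i$ may have empty interior. The obstruction is real.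

\begin{example}\label{ex:jumps}
Let $X=[0,1]$, let $q_1,q_2,\dots$ enumerate the rationals in $(0,1)$ without repetition, let $\chi_i$ be the indicator function of $(q_i,1]$, and let $e\in E$ be the class of the diagonal field $e_t=\sum_i\chi_i(t)e_{ii}$. For $\phi\in C(X)$ the products $e\,\phi e_{ij}=\chi_i\phi e_{ij}$ and $\phi e_{ij}\,e=\chi_j\phi e_{ij}$ are multipliers of $C_0(X\setminus\{q_i,q_j\},\mathcal K)$. Hence $eA\subseteq N$ and $Ae\subseteq N$, and $x\mapsto[e,x]$ is a derivation from $A$ into $N$.

No $n\in N$ satisfies $[n,x]=[e,x]$ on $A$. Otherwise $n_t-e_t$ commutes with all $e_{ij}$, hence is scalar, for $t$ in a comeager set. Take $U$ open and dense and $b\in M(C_0(U,\mathcal K))$ with $c=\|n-b\|<\frac14$. The diagonal entries $\beta_i(t)$ of $b_t$ are continuous on $U$, because $b\,\phi e_{ii}\in C_0(U,\mathcal K)$ for $\phi\in C_0(U)$. On a comeager, hence dense, subset of $U$ we have $|(\beta_i-\beta_j)-(\chi_i-\chi_j)|\le2c$. Take $q_i\in U$ and $j\ne i$. At $q_i$ the function $\chi_i-\chi_j$ jumps by $1$ while $\beta_i-\beta_j$ is continuous,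 so $1\le4c$, a contradiction.
\end{example}

So the proof must use that $d$ is defined on multipliers, not only on $A$. (In the example, the commutator of $e$ with the constant shift $\sum_ie_{i+1,i}\in M(A)$ has entries $\chi_{i+1}-\chi_i$, and the same argument shows that it is not in $N$.)

\subsection*{One ideal for many commutators}
Let $I_0\ne0$ be an ideal and $\delta>0$. Lemma~\ref{lem:baire} below, a Baire category argument on the unitary group of $M(A)$, provides a nonzero ideal $J\subseteq I_0$ and an integer $n$ such that, with $g=1-f_n$,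
\begin{equation}\label{eq:modelB}
\nu_J(d(x))\le\delta\|x\|\qquad(x\in gM(A)g).
\end{equation}
(Apply the lemma with $I=A$ and $h=\sum_ii^{-1}e_{ii}$; the element $f$ of the lemma is a combination of finitely many $e_{ii}$.) The point is that one $J$ serves all $x$, at the price of ignoring a finite corner. That corner costs little: $yf_n$ and $ye_{kk}$, where $k=n+1$, are two elements of $N$, so by Lemma~\ref{lem:local}(a) we may shrink $J$ so that $\nu_J(yf_n)<\delta$ and $\nu_J(ye_{kk})<\delta$. It remains to treat $yg$, which we split into the diagonal part $\Delta$, with $\Delta_t=\sum_{i>n}e_{ii}y_te_{ii}$, and the rest.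

\subsection*{The diagonal}
For $i>n$ the partial isometry $e_{ik}$ lies in $gM(A)g$ and carries the estimate from the index $k$ to the index $i$:
\[
e_{ii}ye_{ii}=e_{ii}\,d(e_{ik})\,e_{ki}+e_{ik}(ye_{kk})e_{ki},\qquad\text{so}\qquad\nu_J(e_{ii}ye_{ii})<2\delta
\]
by \eqref{eq:modelB} and \eqref{eq:nu2}. The base index has to be $k>n$ rather than $1$, because \eqref{eq:modelB} says nothing about $e_{i1}$. Choose $m_i\in M(J)$ with $\|p_Je_{ii}ye_{ii}-m_i\|<2\delta$. The partial sums of $v=\sum_{i>n}e_{ii}m_ie_{ii}$ are bounded and are eventually constant after multiplication by $f_lr$ on the right or $rf_l$ on the left ($r\in J$), so the series converges strictly in $M(J)$. For each $l$, the element $f_l(p_J\Delta-v)f_l$ is a finite diagonal sum of terms of norm less than $2\delta$, and $f_lr\to r$, so $\nu_J(\Delta)\le2\delta$ by Lemma~\ref{lem:test}.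

\subsection*{The rest}
For a sequence of signs $\sigma=(\sigma_i)_{i>n}$ let $x_\sigma=\sum_{i>n}\sigma_ie_{ii}\in gM(A)g$. Then $x_\sigma^2=g$ and
\[
d(x_\sigma)x_\sigma=yg-x_\sigma yx_\sigma,\qquad\nu_J(d(x_\sigma)x_\sigma)\le\delta .
\]
The $(i,j)$ entry of $x_\sigma yx_\sigma$ carries the factor $\sigma_i\sigma_j$, whose average over independent random signs is $0$ for $i\ne j$ and $1$ for $i=j$. So the average of $d(x_\sigma)x_\sigma$, tested against $r'f_l$ and $f_lr$, is $yg-\Delta$. An average of elements close to $M(J)$ is close to $M(J)$ if the nearby multipliers can be chosen measurably; Lemma~\ref{lem:average} does this and gives $\nu_J(yg-\Delta)\le2\delta$. Altogether $\nu_J(y)\le\nu_J(yf_n)+\nu_J(\Delta)+\nu_J(yg-\Delta)<5\delta$, and $y\in N$ by Lemma~\ref{lem:local}(b).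

\medskip
In a general separable algebra three ingredients are missing. There is no minimal projection $e_{11}$ to show that the columns of $y$ lie in $N$; Section~\ref{sec:pedersen} uses Pedersen's theorem instead. There are no partial isometries $e_{ik}$; Section~\ref{sec:comparison} finds them in a von Neumann algebra, after a duality argument. There are no orthogonal projections $e_{ii}$; Section~\ref{sec:local} replaces them by functions of a strictly positive element, which overlap only with their neighbors.

\section{Products of $y$ with elements of an ideal}\label{sec:pedersen}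

So far we know only that commutators with $y$ lie in $N$, and this does not change if an arbitrary bounded real function is added to the field $(y_t)$. The next lemma shows that the normalization $\operatorname{mid}(y_t)=0$ is regular enough to control products.

\begin{lemma}\label{lem:A}
For every $\varepsilon>0$ and every nonzero ideal $I_0$ of $A$ there is a nonzero ideal $I\subseteq I_0$ with $\operatorname{dist}(yc,N)\le2\varepsilon\|c\|$ for all $c\in I$.
\end{lemma}

\begin{proof}
Let $B,N_0,Y,\rho_t,y_t$ be as in Section~\ref{sec:E}. By Theorem~\ref{thm:pedersen} for the separable algebra $B$, the skew derivation $d|_B$ is implemented by some $y_B=y_B^*\in M_{\mathrm{loc}}(B)$. This element has no evident relation to $N$, but it is close to a multiplier whose products with an ideal of $B$ lie in $B\subseteq N$: choose an essential ideal $K$ of $B$ and $b=b^*\in M(K)$ with $\|y_B-b\|\le\varepsilon/2$. Then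
\begin{equation}\label{eq:bK}
\|d(k)-[b,k]\|\le\varepsilon\|k\|\qquad(k\in K).
\end{equation}

\emph{Step 1: the set over which $K$ is visible.} For $x\in N_0$ the function $t\mapsto\|\rho_t(x)\|$ is lower semicontinuous on $Y$: for $x\in M(I_n)$ it is the supremum of the functions $\|\pi_t(xr)\|$ with $r$ in the unit ball of $I_n$, and a uniform limit of lower semicontinuous functions is lower semicontinuous. So $U_K=\{t\in Y:\rho_t(K)\ne0\}$ is open in $Y$. Moreover $\operatorname{Prim}(I_0)\cap U_K\ne\emptyset$. Otherwise, for each $t\in Y$ either $\rho_t(I_0)=0$ or $\rho_t(K)=0$, so $I_0K=0$ in $E$; but $0\ne I_0\subseteq B$ and $K$ is essential in $B$.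

\emph{Step 2: $y_t$ is $b$ up to a scalar that is locally almost constant.} Let $t\in U_K$. Then $\rho_t|_K$ is irreducible; let $b_t$ be the image of $b$ under its extension to $M(K)$, and put $\mu_t=\operatorname{mid}(b_t)$ and $\lambda_t=\operatorname{mid}(y_t-b_t)$. By \eqref{eq:bK}, $[y_t-b_t,\rho_t(k)]=\rho_t(d(k)-[b,k])$ has norm at most $\varepsilon\|k\|$, so Lemma~\ref{lem:comm}(b) gives $\|y_t-(b_t+\lambda_t)\|\le\varepsilon/2$. The midpoints of $y_t$ and $b_t+\lambda_t$ are $0$ and $\mu_t+\lambda_t$, so $|\mu_t+\lambda_t|\le\varepsilon/2$, and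
\[
\|y_t-b_t+\mu_t\|\le\varepsilon .
\]
On $U_K$ the function
\[
\max\operatorname{sp}b_t=\big\|b_t+\|b\|\big\|-\|b\|=\sup_{k\in K,\ \|k\|\le1}\big\|\rho_t\big((b+\|b\|)k\big)\big\|-\|b\|
\]
is lower semicontinuous by Step 1, because $(b+\|b\|)k\in K\subseteq N_0$. Replacing $b$ by $-b$ shows the same for $-\min\operatorname{sp}b_t$. Apply Lemma~\ref{lem:osc} twice in the space $Y$, starting from $\operatorname{Prim}(I_0)\cap U_K$. We obtain a nonempty open subset of $Y$, contained in $\operatorname{Prim}(I_0)\cap U_K$, on which both functions, and hence $\mu_t$, vary by at most $\varepsilon$. It has the form $Y\cap\operatorname{Prim}(J)$ with $0\ne J\subseteq I_0$. Let $\mu$ be one value of $\mu_t$ on it. Then $\|y_t-b_t+\mu\|\le2\varepsilon$ on $Y\cap\operatorname{Prim}(J)$, so $\|p_J(yk-bk+\mu k)\|\le2\varepsilon\|k\|$ for $k\in K$. As $bk$ and $k$ lie in $K\subseteq N$,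
\begin{equation}\label{eq:yK}
\operatorname{dist}(p_Jyk,N)\le2\varepsilon\|k\|\qquad(k\in K).
\end{equation}

This is the desired estimate, but for an ideal of $B$, and we do not know that $K$ meets $A$. We therefore pass to the ideal $\hat K$ of $p_JN$ generated by $p_JK$, show that the estimate survives, and show that $\hat K$ meets $J$. Note that $\hat K\ne0$, since $p_JK=0$ would give $JK=0$.

\emph{Step 3: each $x\in\hat K_+$ is a norm limit of finite sums $\sum_iv_i^*v_i$ with $v_i\in p_JKN$.} Approximate $x^{1/2}\in\hat K$ by $z=\sum_{i=1}^la_i$ with $a_i=n_ik_in_i'$, $k_i\in p_JK$, $n_i,n'_i\in p_JN$; then $z^*z$ approximates $x$. From $l\sum_ia_i^*a_i-z^*z=\sum_{i<j}(a_i-a_j)^*(a_i-a_j)\ge0$ we get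
\[
z^*z\le s:=\sum_iw_i^*w_i,\qquad w_i=\sqrt l\,\|n_i\|\,k_in_i' .
\]
For $\eta>0$ put $v_i=w_i(s+\eta)^{-1/2}|z|$, computed in the unital algebra $p_JN$. Then $\sum_iv_i^*v_i=|z|\,s(s+\eta)^{-1}|z|$, and with $a=\eta^{1/2}(s+\eta)^{-1/2}$,
\[
\Big\|z^*z-\sum_iv_i^*v_i\Big\|=\big\||z|a^2|z|\big\|=\|a\,z^*z\,a\|\le\|asa\|=\|\eta s(s+\eta)^{-1}\|\le\eta .
\]

\emph{Step 4: $\operatorname{dist}(yx,N)\le2\varepsilon\|x\|$ for $x\in\hat K$.} Let $v_1,\dots,v_l\in p_JKN$, and let $u=p_Jk$ with $k\in K_+$, $\|k\|\le1$. Then
\[
y\sum_iv_i^*uv_i=\sum_i[y,v_i^*]uv_i+\sum_iv_i^*(yu)v_i .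
\]
The first sum lies in $N$ by Proposition~\ref{prop:y}. By \eqref{eq:yK}, for $\tau>0$ we can write $yu=n+e$ with $n\in N$ and $\|e\|\le2\varepsilon+\tau$; here $\sum_iv_i^*nv_i\in N$ and $\|\sum_iv_i^*ev_i\|\le\|e\|\,\|\sum_iv_i^*v_i\|$. Let $k$ run through an approximate unit of $K$, so that $uv_i\to v_i$, and let $\tau\to0$. We obtain the claim for $x=\sum_iv_i^*v_i$, and by Step 3 for all $x\in\hat K_+$. For general $x\in\hat K$ and $w$ in an approximate unit of $\hat K$, the element $(yw)x$ is within $2\varepsilon\|x\|$ of $N$, and $wx\to x$.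

\emph{Step 5: $\hat K\cap J\ne0$.} Let $x\in\hat K_+$ with $\|x\|=1$. Approximating $x^{1/2}$ by a self-adjoint multiplier and squaring, we find an essential ideal $I'$ of $A$ and $m\in M(I')_+$ with $\|x-m\|<\frac14$. Let $J'=J\cap I'$. Then $p_{J'}x=p_Jx=x$, so Lemma~\ref{lem:test} gives $r\in J'_+$ with $\|r\|\le1$ and $\|rxr\|>\frac34$. The element $a=rmr$ lies in $J'_+$, and $\|a-rxr\|<\frac14$, so $\|a\|>\frac12$. Since $rxr\in\hat K$, the image of $a$ in $p_JN/\hat K$ has norm less than $\frac14$. Hence $(a-\frac14)_+$ is a nonzero element of $\hat K\cap J$.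

Now $I=\hat K\cap J$ is an ideal of $J$, hence of $A$; it is nonzero and contained in $I_0$, and Step 4 applies to its elements.
\end{proof}

\section{Uniformity and averaging}\label{sec:descriptive}

Lemma~\ref{lem:A} and Lemma~\ref{lem:local}(a) make $\nu_J(yc)$ small for finitely many $c\in I$ at a time, with $J$ depending on the $c$. Example~\ref{ex:jumps} shows that nothing more follows from such information. The two lemmas of this section are the tools for handling infinitely many elements over one ideal.

We recall the facts needed. A subset of a Polish space $\mathcal X$ is \emph{analytic} if it is the projection of a Borel subset of $\mathcal X\times\mathcal Y$ for some Polish $\mathcal Y$. Analytic sets have the Baire property, that is, they differ from an open set by a meager set \cite[21.6]{Kechris}. \emph{Pettis' theorem} \cite[9.9]{Kechris}: if a subset $F$ of a Polish group has the Baire property and is not meager, then $FF^{-1}$ contains a neighborhood of the identity. The \emph{Jankov--von Neumann uniformization theorem} \cite[18.1]{Kechris}: if $C\subseteq\mathcal X\times\mathcal Y$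 is analytic (for instance closed) and every section $\{w:(x,w)\in C\}$ is nonempty, there is a universally measurable map $\phi\colon\mathcal X\to\mathcal Y$ with $(x,\phi(x))\in C$ for all $x$.

For $s\in(0,1]$ let $\varphi_s\colon[0,1]\to[0,1]$ be $0$ on $[0,s/2]$, $1$ on $[s,1]$, and linear in between. Note that $\varphi_{s/2}\varphi_s=\varphi_s$. A nonzero ideal $I$, being separable, has a strictly positive element $h$ with $0\le h\le1$; this means that $hI$ is dense in $I$. The homomorphism $F\mapsto F(h)$ from $C_0((0,1])$ to $I$ is then nondegenerate and extends to a unital homomorphism $C_b((0,1])\to M(I)$. Since $\varphi_s(h)h\to h$, the elements $\varphi_s(h)\in I$ form an approximate unit of $I$ as $s\to0$.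

\begin{lemma}\label{lem:baire}
Let $0\ne I_0\subseteq I$ be ideals, $h\in I$ strictly positive with $0\le h\le1$, and $\delta>0$. There are a nonzero ideal $J\subseteq I_0$ and $s\in(0,1]$ such that, with $f=\varphi_s(h)$,
\[
\nu_J(d(x))\le\delta\|x\|\qquad\text{for all }x\in D=\{x\in M(I):xf=fx=0\}.
\]
\end{lemma}

\begin{proof}
The algebra $M(I)$ need not be norm separable, but its unitary group $\mathcal U$ is a Polish group in the strict topology, and $u\mapsto d(u)u^*$ interacts with the group law. Write $1$ for the unit $p_I$ of $M(I)$; then $d(u)u^*=p_Iy-uyu^*$ for $u\in\mathcal U$. Let $\delta_0=\delta/4$ and $R=\|d\|+\delta_0$. For each $k$ with $J_k\subseteq I_0$ let $Q_k$ be the closed ball of radius $R$ in $M(J_k)$, and put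
\[
C_k=\{(u,b)\in\mathcal U\times Q_k:\|p_{J_k}d(u)u^*-b\|\le\delta_0\}.
\]
By Lemma~\ref{lem:test}, $(u,b)\in C_k$ if and only if $\|r'yr-(r'u)y(u^*r)-r'br\|\le\delta_0$ for all $r,r'$ in the unit ball of $J_k$. For fixed $r,r'\in J_k\subseteq I$ this expression is continuous in $(u,b)$ for the strict topologies. So $C_k$ is closed, and its projection $F_k\subseteq\mathcal U$ is analytic and has the Baire property.

The sets $F_k$ cover $\mathcal U$; this is where we use that $d$ maps $M(I)$ into $N$. Given $u\in\mathcal U$, there are an essential ideal $I'$ and $b'\in M(I')$ with $\|d(u)u^*-b'\|\le\delta_0$, so $\|b'\|\le R$. Take $J_k\subseteq I'\cap I_0$; then $(u,p_{J_k}b')\in C_k$. By the Baire category theorem some $F_k$ is not meager. Put $J=J_k$. By Pettis' theorem $F_kF_k^{-1}$ contains a strict neighborhood $V$ of $1$. For $w=uv^*$ with $u,v\in F_k$ we have $wv=u$, so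
\[
d(u)u^*-w\big(d(v)v^*\big)w^*=(p_Iy-uyu^*)-(wyw^*-uyu^*)=d(w)w^* .
\]
By \eqref{eq:nu1} and \eqref{eq:nu2}, $\nu_J(d(w)w^*)\le2\delta_0$, and since $p_Jd(w)=p_J\,d(w)w^*w$, also $\nu_J(d(w))\le2\delta_0$. This holds for all $w\in V$.

A strict neighborhood of $1$ restricts $w$ only on finitely many elements of $I$: there are $a_1,\dots,a_n\in I$ and $\eta>0$ such that $w\in V$ whenever $\|(w-1)a_i\|<\eta$ and $\|a_i(w-1)\|<\eta$ for all $i$. Choose $s$ so that $f=\varphi_s(h)$ satisfies $2\|a_i-fa_i\|<\eta$ and $2\|a_i-a_if\|<\eta$. If $w\in\mathcal U$ and $w-1\in D$, then $(w-1)a_i=(w-1)(a_i-fa_i)$ and $a_i(w-1)=(a_i-a_if)(w-1)$ have norm less than $\eta$, so $w\in V$.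

The set $D$ is a C$^*$-subalgebra of $M(I)$. Let $x=x^*\in D$ with $\|x\|\le1$, and let $w=(1-x^2)^{1/2}+ix\in\mathcal U$. Then $w-1=G(x)$ with $G$ continuous and $G(0)=0$, so $w-1$ and $w^*-1$ lie in $D$. As $x=(w-w^*)/2i$, we get $\nu_J(d(x))\le2\delta_0$. A general $x\in D$ is $x_1+ix_2$ with $x_j=x_j^*\in D$ and $\|x_j\|\le\|x\|$, which gives $\nu_J(d(x))\le4\delta_0\|x\|$.
\end{proof}

\begin{lemma}\label{lem:average}
Let $J$ be a nonzero ideal, $G$ a compact metrizable space with a Borel probability measure $d\sigma$, and $\beta>0$. Let $c\colon G\to E$ be bounded, with $\sigma\mapsto r'c(\sigma)r$ norm continuous for all $r,r'\in J$ and $\nu_J(c(\sigma))<\beta$ for all $\sigma$. Then there is $\bar m\in M(J)$ with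
\[
\Big\|\int_Gr'c(\sigma)r\,d\sigma-r'\bar mr\Big\|\le\beta\|r'\|\,\|r\|\qquad(r,r'\in J).
\]
\end{lemma}

\begin{proof}
Let $Q$ be the closed ball of radius $\sup_\sigma\|c(\sigma)\|+\beta$ in $M(J)$ with the strict topology, and let $C=\{(\sigma,m)\in G\times Q:\|p_Jc(\sigma)-m\|\le\beta\}$. Every section of $C$ over $G$ is nonempty. The set $C$ is closed by Lemma~\ref{lem:test}, since $(\sigma,m)\mapsto r'c(\sigma)r-r'mr$ is norm continuous. So there is a universally measurable map $\sigma\mapsto m(\sigma)$ with $(\sigma,m(\sigma))\in C$. For $r\in J$, the maps $m\mapsto mr$ and $m\mapsto rm$ are continuous from $Q$ to the separable Banach space $J$, so $\sigma\mapsto m(\sigma)r$ and $\sigma\mapsto rm(\sigma)$ are bounded and measurable, hence Bochner integrable. Put $\bar mr=\int m(\sigma)r\,d\sigma$ and $r\bar m=\int rm(\sigma)\,d\sigma$. Then $r'(\bar mr)=\int r'm(\sigma)r\,d\sigma=(r'\bar m)r$, so $\bar m\in M(J)$. The difference in the statement is the integral of $r'(p_Jc(\sigma)-m(\sigma))r$, whose norm is at most $\beta\|r'\|\,\|r\|$ for every $\sigma$.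
\end{proof}

\section{Spreading an estimate by comparison of projections}\label{sec:comparison}

In the model, the estimate for the entry $e_{kk}ye_{kk}$ was carried to all entries $e_{ii}ye_{ii}$ by partial isometries that almost commute with $y$ modulo $M(J)$. A C$^*$-algebra may have no partial isometries, but a von Neumann algebra $M$ has enough. Recall that for projections $e,q\in M$ one writes $e\precsim q$ if $e=w^*w$ and $ww^*\le q$ for some $w\in M$. The \emph{central support} of $q$ is the smallest central projection above $q$; it is the projection onto the closed span of $MqH$.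

\begin{lemma}\label{lem:vN}
Let $M\subseteq B(H)$ be a von Neumann algebra, $q\in M$ a projection with central support $1$, and $T\in B(H)$ with $\|[T,m]\|\le\alpha\|m\|$ for all $m\in M$. Then $\|T\|\le\|qTq\|+2\alpha$.
\end{lemma}

\begin{proof}
Let $(e_i)$ be a maximal orthogonal family of nonzero projections in $M$ with $e_i\precsim q$, and let $e=1-\sum_ie_i$. If $e\ne0$, then $eMq\ne0$ because $MqH$ spans a dense subspace. The partial isometry $w$ in the polar decomposition of a nonzero element of $qMe$ satisfies $0\ne w^*w\le e$ and $ww^*\le q$, contradicting maximality. So $\sum_ie_i=1$.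

Choose $w_i\in M$ with $w_i^*w_i=e_i$ and $w_i=qw_i$. From $Te_i=[T,w_i^*]w_i+w_i^*(qTq)w_i$ we get $\|e_iTe_i\|\le\alpha+\|qTq\|$. For a finite set $F$ of indices put $e_F=1-\sum_{i\in F}e_i$. For each of the finitely many self-adjoint unitaries $u=\pm e_F+\sum_{i\in F}\pm e_i$ in $M$, the operator $T-uTu=[T,u]u$ has norm at most $\alpha$. Averaging over all signs kills the off-diagonal terms of $uTu$, so $\|T-\sum_{i\in F}e_iTe_i-e_FTe_F\|\le\alpha$. As $F$ grows, $e_FTe_F\to0$ and $\sum_{i\in F}e_iTe_i\to\sum_ie_iTe_i$ strongly, so $\|T-\sum_ie_iTe_i\|\le\alpha$. Finally $\|\sum_ie_iTe_i\|=\sup_i\|e_iTe_i\|$.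
\end{proof}

To use this we must turn estimates \emph{modulo $M(J)$} into norm estimates for one operator $T$. A distance to a subspace is computed by a functional that vanishes on it; such a functional is a difference of two positive functionals that agree on the subspace; and $T$ will be the difference of the images of $y$ in the two GNS representations, compressed to the part where they can be identified.

\begin{lemma}\label{lem:C}
Let $J$ be a nonzero ideal of $A$, $L$ a C$^*$-subalgebra of $A$, and $a_1\in L_+$ an element contained in no proper ideal of $L$. Suppose that $\nu_J(d(x))\le\delta\|x\|$ for all $x\in L$, and that $\nu_J(ya_0)<\beta$ for some $a_0\in A$ with $a_0a_1=a_1$. Then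
\[
\nu_J(uyu)\le\beta+2\delta\qquad(u\in L_+,\ \|u\|\le1).
\]
\end{lemma}

\begin{proof}
Write $p=p_J$. By \eqref{eq:nu1}, $pL\subseteq M(J)$. Let $\mathcal R$ be the closed linear span of $(pL)M(J)(pL)$, a C$^*$-subalgebra of $M(J)$. Then $L\mathcal R\subseteq\mathcal R$ and $\mathcal RM(J)\mathcal R\subseteq\mathcal R$, and $pL\subseteq\mathcal R$ since $px_1x_2=(px_1)p(px_2)$. We work with $\mathcal R$ rather than $M(J)$ because an approximate unit of $L$ acts as an approximate unit on $\mathcal R$.

\emph{Duality.} Let $x_0=puyu=x_0^*$. By the Hahn--Banach theorem there is a functional $\psi_0$ on $pE$ with $\|\psi_0\|\le1$, $\psi_0|_{\mathcal R}=0$ and $\psi_0(x_0)=\operatorname{dist}(x_0,\mathcal R)\ge\nu_J(uyu)$. The functional $\psi(x)=\frac12(\psi_0(x)+\overline{\psi_0(x^*)})$ is hermitian, has norm at most $1$, vanishes on $\mathcal R=\mathcal R^*$, and $\psi(x_0)=\psi_0(x_0)$. It suffices to show $|\psi(x_0)|\le\beta+2\delta$.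

\emph{The operator $T$.} Let $\psi=\Phi_1-\Phi_2$ be the Jordan decomposition, with $\Phi_i\ge0$ and $\|\Phi_1\|+\|\Phi_2\|=\|\psi\|\le1$, and let $(\pi_i,H_i,\xi_i)$ be the GNS triples. Since $\Phi_1(r'^*r)=\Phi_2(r'^*r)$ for $r,r'\in\mathcal R$, the map $\pi_1(r)\xi_1\mapsto\pi_2(r)\xi_2$ extends to a unitary from $\overline{\pi_1(\mathcal R)\xi_1}$ onto $\overline{\pi_2(\mathcal R)\xi_2}$. Identify both spaces with one Hilbert space $H^0$, and let $\zeta_r\in H^0$ be the vector given by $r\in\mathcal R$. Both spaces are invariant under $pL$ and the unitary intertwines the actions, so $\pi(x)\zeta_r=\zeta_{xr}$ defines a representation of $L$ on $H^0$, which is nondegenerate. Let $T\in B(H^0)$ be the compression of $\pi_1(py)$ minus the compression of $\pi_2(py)$, so that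
\[
\langle T\zeta_r,\zeta_{r'}\rangle=\psi(r'^*yr)\qquad(r,r'\in\mathcal R).
\]
We shall use that for $m\in M(J)$ and $e\in pE$,
\begin{equation}\label{eq:psi}
|\psi(r'^*(m+e)r)|=|\Phi_1(r'^*er)-\Phi_2(r'^*er)|\le2\|e\|\,\|\zeta_r\|\,\|\zeta_{r'}\|,
\end{equation}
because $r'^*mr\in\mathcal R$ and $\Phi_i(r'^*er)=\langle\pi_i(e)\pi_i(r)\xi_i,\pi_i(r')\xi_i\rangle$. Also $\|\zeta_{pu}\|^2=\Phi_1(pu^2)=\Phi_2(pu^2)\le\min_i\|\Phi_i\|\le\frac12$, so $|\psi(x_0)|=|\langle T\zeta_{pu},\zeta_{pu}\rangle|\le\frac12\|T\|$. It remains to prove $\|T\|\le2\beta+4\delta$, which follows from Lemma~\ref{lem:vN} for $M=\pi(L)''$, $\alpha=2\delta$ and $q\in M$ the range projection of $\pi(a_1)$, once we have checked three points.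

\emph{Commutators.} For $x\in L$,
\[
\langle[T,\pi(x)]\zeta_r,\zeta_{r'}\rangle=\langle T\zeta_{xr},\zeta_{r'}\rangle-\langle T\zeta_r,\zeta_{x^*r'}\rangle=\psi(r'^*[y,x]r).
\]
Here $p[y,x]=pd(x)=m+e$ with $m\in M(J)$ and $\|e\|$ as close to $\nu_J(d(x))$ as we like. By \eqref{eq:psi}, $\|[T,\pi(x)]\|\le2\delta\|x\|$, and Lemma~\ref{lem:comm}(a) extends this to $M$.

\emph{The corner $q$.} Write $pya_0=m_0+e_0$ with $m_0\in M(J)$ and $\|e_0\|\le\beta$. Since $a_0a_1=a_1$,
\[
\langle T\zeta_{a_1r},\zeta_{a_1r'}\rangle=\psi\big((a_1r')^*ya_0(a_1r)\big),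
\]
which by \eqref{eq:psi} has modulus at most $2\beta\|\zeta_{a_1r}\|\,\|\zeta_{a_1r'}\|$. The vectors $\zeta_{a_1r}=\pi(a_1)\zeta_r$ are dense in $qH^0$, so $\|qTq\|\le2\beta$.

\emph{Central support.} Let $z$ be the central support of $q$ in $M$. The set $\{x\in L:(1-z)\pi(x)=0\}$ is an ideal of $L$ that contains $a_1$, so it is $L$. By nondegeneracy $z=1$.
\end{proof}

The algebra $L$ will be hereditary in an ideal. Recall that a C$^*$-subalgebra $L$ of $I$ is \emph{hereditary} if $LIL\subseteq L$.

\begin{lemma}\label{lem:full}
Let $I_1$ be the ideal of $A$ generated by $a_1\in A_+$, and let $L_1$ be a hereditary C$^*$-subalgebra of $I_1$ that contains $a_1$. Then no proper ideal of $L_1$ contains $a_1$.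
\end{lemma}

\begin{proof}
An ideal $L'$ of $L_1$ that contains $a_1$ contains $a_1^{1/3}$. Inserting an approximate unit of $I_1$ on both sides of $a_1$ shows that the span of $I_1a_1I_1$ is dense in $I_1$. For $w\in L_1$ and $c,c'\in I_1$,
\[
wca_1c'w=(wca_1^{1/3})\,a_1^{1/3}\,(a_1^{1/3}c'w)\in L_1a_1^{1/3}L_1\subseteq L',
\]
so $wI_1w\subseteq L'$. For $x\in L_1$, let $w$ run through an approximate unit of $L_1$; then $x=\lim wxw\in L'$.
\end{proof}

\section{Local approximation of $y$ by multipliers}\label{sec:local}

\begin{proposition}\label{prop:local}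
For every nonzero ideal $I_0$ of $A$ and every $\varepsilon>0$ there is a nonzero ideal $J\subseteq I_0$ with $\nu_J(y)<19\varepsilon$.
\end{proposition}

\begin{proof}
Choose $0\ne I\subseteq I_0$ by Lemma~\ref{lem:A}. Together with Lemma~\ref{lem:local}(a) and \eqref{eq:nu1} it gives the following, which we use four times:
\begin{equation}\label{eq:shrink}
\text{if }c\in I,\ \|c\|\le1,\ 0\ne J'\subseteq I,\text{ then }\nu_{J''}(yc)<3\varepsilon\text{ for some ideal }0\ne J''\subseteq J'.
\end{equation}

\emph{Step 1: the corner on which commutators are controlled.} Apply Lemma~\ref{lem:baire} to $I\subseteq I$ with $\delta=\varepsilon$. We get $0\ne J_0\subseteq I$, $f=\varphi_s(h)$ and $D$. Put $L=D\cap I$, $f'=\varphi_{s/2}(h)\in I$ and $g=p_I-f'\in M(I)$. Then $0\le g\le1$ and $gf=fg=0$, because $f'f=f$. Hence $gIg\subseteq L$; also $LIL\subseteq L$.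

If $gJ_0=0$, the multiplier $p_{J_0}g$ of $J_0$ is $0$, so $p_{J_0}y=p_{J_0}yf'$, and \eqref{eq:shrink} gives $J\subseteq J_0$ with $\nu_J(y)=\nu_J(yf')<3\varepsilon$; we are done. So assume that $gc\ne0$ for some $c\in J_0$.

\emph{Step 2: a base element, and Lemma~\ref{lem:C}.} As in the model, the base must be chosen inside the controlled corner. Scale $c$ so that $a'=gcc^*g\in L\cap J_0$ has norm $1$, and put $a_1=(a'-\frac12)_+\ne0$ and $a_0=\varphi_{1/2}(a')$. Then $a_0,a_1\in L\cap J_0$, $\|a_0\|\le1$ and $a_0a_1=a_1$. Let $I_1\subseteq J_0$ be the ideal of $A$ generated by $a_1$, and let $L_1=L\cap I_1$. It is hereditary in $I_1$ and contains $a_1$, so Lemma~\ref{lem:full} applies. By \eqref{eq:shrink} there is $0\ne J_1\subseteq I_1$ with $\nu_{J_1}(ya_0)<3\varepsilon$. For $x\in L_1\subseteq D$ we have $\nu_{J_1}(d(x))\le\nu_{J_0}(d(x))\le\varepsilon\|x\|$. Lemma~\ref{lem:C} gives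
\begin{equation}\label{eq:L1}
\nu_{J_1}(uyu)\le5\varepsilon\qquad(u\in(L_1)_+,\ \|u\|\le1).
\end{equation}

\emph{Step 3: one ideal for all compressions by $I_1$.} By \eqref{eq:shrink} choose $0\ne J_2\subseteq J_1$ with $\nu_{J_2}(yf')<3\varepsilon$; then also $\nu_{J_2}(f'y)<3\varepsilon$. We claim that
\begin{equation}\label{eq:I1}
\nu_{J_2}(lyl')\le11\varepsilon\qquad(l,l'\in I_1,\ \|l\|,\|l'\|\le1).
\end{equation}
Since $f'+g=p_I$ acts as a unit on $l$ and $l'$,
\[
lyl'=l(f'y)l'+lg(yf')l'+lg\,y\,gl' .
\]
By \eqref{eq:nu1} and \eqref{eq:nu2} the first two terms contribute at most $3\varepsilon$ each. For the third, note that $(gl')(gl')^*$ and $(lg)^*(lg)$ lie in $gI_1g\subseteq L_1$. If $u$ runs through an approximate unit of $L_1$, then $\|gl'-ugl'\|^2=\|(1-u)(gl')(gl')^*(1-u)\|\to0$, and in the same way $lgu\to lg$. So $lg\,y\,gl'$ is the norm limit of $lg(uyu)gl'$, and $\nu_{J_2}(lg(uyu)gl')\le5\varepsilon$ by \eqref{eq:L1}.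

It is tempting to let $l=l'$ run through an approximate unit of $I_1$ in \eqref{eq:I1}. But the multipliers close to $lyl$ need not converge strictly, and balls of $M(J_2)$ need not be strictly compact. What does converge strictly is a sum of multipliers arranged along a diagonal; so we split $y$ as in the model.

\emph{Step 4: substitutes for the projections $e_{ii}$.} The pieces must lie in $I_1$ for \eqref{eq:I1} to apply, and their signed sums will be multipliers of $I_1$, about which Step 1 says nothing. So we apply Lemma~\ref{lem:baire} again, to $J_2\subseteq I_1$, a strictly positive $h_1\in I_1$ with $0\le h_1\le1$, and $\delta=\varepsilon$. We get $0\ne J_3\subseteq J_2$ and $s_1$ such that, with $f_1=\varphi_{s_1}(h_1)$,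
\begin{equation}\label{eq:D1}
\nu_{J_3}(d(x))\le\varepsilon\|x\|\qquad(x\in M(I_1),\ xf_1=f_1x=0).
\end{equation}
Write $p=p_{J_3}$, $f_1'=\varphi_{s_1/2}(h_1)\in I_1$ and $g_1=p_{I_1}-f_1'$. For $j\ge0$ let $\theta_j$ be the continuous function on $(0,1]$ that is $1$ at $2^{-j}$, is $0$ at $2^{-k}$ for $k\ne j$, and is linear on each interval $[2^{-k-1},2^{-k}]$. Then $\sum_j\theta_j=1$, $\theta_j$ vanishes off $[2^{-j-1},2^{-j+1}]$, and $\theta_j\theta_k=0$ for $|j-k|\ge2$. Put
\[
\gamma_j=\big((1-\varphi_{s_1/2})\theta_j\big)^{1/2},\qquad c_j=\gamma_j(h_1)\in I_1,\qquad g_{\mathrm{ev}}=\Big(\sum_{j\text{ even}}\gamma_j^2\Big)(h_1),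
\]
and define $g_{\mathrm{odd}}$ with odd $j$, so that $g_1=g_{\mathrm{ev}}+g_{\mathrm{odd}}$. We have $\gamma_j\varphi_{s_1}=0$. For $z_0,\dots,z_n\in E$,
\begin{equation}\label{eq:diag}
\Big\|\sum_{j\le n}c_jz_jc_j\Big\|\le\max_{j\le n}\|z_j\|,
\end{equation}
since the sum is $R\operatorname{diag}(z_0,\dots,z_n)R^*$ for the row $R=(c_0,\dots,c_n)$, and $RR^*=\sum_{j\le n}c_j^2\le1$.

A \emph{test pair} is a pair $r'=r_0'\varphi_\kappa(h_1)$, $r=\varphi_\kappa(h_1)r_0$ with $\kappa\in(0,1]$ and $r_0,r_0'$ in the unit ball of $J_3$. As $\kappa\to0$ we have $(r',r)\to(r'_0,r_0)$, so test pairs are dense among pairs from the unit ball of $J_3$. Since $\gamma_j\varphi_\kappa=0$ when $2^{-j+1}\le\kappa/2$, we have $r'c_j=0$ and $c_jr=0$ for all large $j$, and every sum over $j$ below that contains $r'$ or $r$ is finite.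

\emph{Step 5: the diagonal.} Let $l_j=\varphi_{2^{-j-1}}(h_1)\in I_1$; then $l_jc_j=c_j$. By \eqref{eq:I1} there are $m_j\in M(J_3)$ with $\|pl_jyl_j-m_j\|\le12\varepsilon$. The partial sums $v_n=\sum_{j\le n}c_jm_jc_j$ lie in $M(J_3)$ and are bounded by $\|y\|+12\varepsilon$, by \eqref{eq:diag}. The sequences $(v_nr)$ and $(r'v_n)$ are eventually constant for test pairs, hence convergent for all $r,r'\in J_3$; so $v_n$ converges strictly to some $v\in M(J_3)$. For a test pair and $n$ large, \eqref{eq:diag} gives
\begin{equation}\label{eq:step5}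
\Big\|\sum_jr'c_jyc_jr-r'vr\Big\|=\Big\|r'\sum_{j\le n}c_j(pl_jyl_j-m_j)c_j\,r\Big\|\le12\varepsilon .
\end{equation}

\emph{Step 6: the rest.} Neighboring functions $\gamma_j,\gamma_{j+1}$ overlap, so we treat even and odd indices separately. Let $G$ be the compact group of families of signs $\sigma=(\sigma_j)_{j\text{ even}}$, with Haar probability measure. The sum $\sum_{j\text{ even}}\sigma_j\gamma_j$ is locally finite, and its square is $\sum_{j\text{ even}}\gamma_j^2\le1$ because $\gamma_j\gamma_k=0$ for distinct even $j,k$. So
\[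
x_\sigma=\Big(\sum_{j\text{ even}}\sigma_j\gamma_j\Big)(h_1)\in M(I_1)
\]
is self-adjoint, $\|x_\sigma\|\le1$, $x_\sigma^2=g_{\mathrm{ev}}$, and $x_\sigma f_1=f_1x_\sigma=0$. Put
\[
c(\sigma)=d(x_\sigma)x_\sigma=yg_{\mathrm{ev}}-x_\sigma yx_\sigma .
\]
By \eqref{eq:D1}, \eqref{eq:nu1} and \eqref{eq:nu2}, $\nu_{J_3}(c(\sigma))\le\varepsilon$. For a test pair, $x_\sigma r=\sum_{j\text{ even}}\sigma_jc_jr$ and $r'x_\sigma=\sum_{j\text{ even}}\sigma_jr'c_j$ depend on finitely many coordinates of $\sigma$; since $\|x_\sigma\|\le1$, density shows that $\sigma\mapsto x_\sigma r$ and $\sigma\mapsto r'x_\sigma$, and hence $\sigma\mapsto r'c(\sigma)r$, are norm continuous for all $r,r'\in J_3$. Lemma~\ref{lem:average} with $\beta=2\varepsilon$ provides $m_{\mathrm{ev}}\in M(J_3)$. For a test pair, $r'x_\sigma yx_\sigma r=\sum_{j,k\text{ even}}\sigma_j\sigma_k\,r'c_jyc_kr$, and $\int\sigma_j\sigma_k\,d\sigma$ is $1$ for $j=k$ and $0$ otherwise. Therefore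
\begin{equation}\label{eq:step6}
\Big\|r'yg_{\mathrm{ev}}r-\sum_{j\text{ even}}r'c_jyc_jr-r'm_{\mathrm{ev}}r\Big\|\le2\varepsilon .
\end{equation}
The argument used only that distinct even indices differ by at least $2$, so it gives $m_{\mathrm{odd}}\in M(J_3)$ with the same estimate for odd indices.

\emph{Step 7: conclusion.} Adding \eqref{eq:step5}, \eqref{eq:step6} and its odd counterpart, we get $\|r'(yg_1-v-m_{\mathrm{ev}}-m_{\mathrm{odd}})r\|\le16\varepsilon$ for test pairs, hence for all $r,r'$ in the unit ball of $J_3$. By Lemma~\ref{lem:test}, $\nu_{J_3}(yg_1)\le16\varepsilon$. Finally \eqref{eq:shrink} gives $0\ne J\subseteq J_3$ with $\nu_J(yf_1')<3\varepsilon$. Since $p_Jy=p_Jyg_1+p_Jyf_1'$, we obtain $\nu_J(y)<19\varepsilon$.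
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $d$ be skew. By Proposition~\ref{prop:local} and Lemma~\ref{lem:local}(b), $\operatorname{dist}(y,N)\le19\varepsilon$ for every $\varepsilon>0$. Since $N$ is closed in $E$, we have $y\in N$, and $d=\operatorname{ad}y$ by Proposition~\ref{prop:y}. A general derivation is $d_1+id_2$ with $d_j=\operatorname{ad}y_j$ skew, so $d=\operatorname{ad}(y_1+iy_2)$.
\end{proof}

\begin{remark}
Separability of $A$ enters in four ways: the algebra $B\supseteq A$ must be separable for Theorem~\ref{thm:pedersen}; sequential approximate units (Lemma~\ref{lem:test}) and countable orthogonal families of ideals (Lemma~\ref{lem:local}) keep the exceptional sets meager; the countable family $(J_k)$ makes the cover in Lemma~\ref{lem:baire} countable; and balls of multiplier algebras are Polish (Lemmas~\ref{lem:baire} and~\ref{lem:average}).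
\end{remark}

\section{Norms of derivations and automorphisms near the identity}\label{sec:supp}

\begin{proof}[Proof of Theorem~\ref{thm:supp}]
(a) The element $y$ of Proposition~\ref{prop:y} is self-adjoint, lies in $N$, and satisfies $\|y\|\le\frac12\|d\|$. Conversely $\|d\|=\|\operatorname{ad}y\|\le2\|y\|$.

(b) For $z\in Z(N)$ we have $\|\operatorname{ad}y\|=\|\operatorname{ad}(y-z)\|\le2\|y-z\|$, which is one inequality. For the other we use Stampfli's theorem \cite{Stampfli}: for $T\in B(H)$ the map $x\mapsto Tx-xT$ on $B(H)$ has norm $2\min_{\mu\in\mathbb C}\|T-\mu\|$. It yields a scalar at each point of $P$, and these scalars must be assembled into an element of $N$.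

Let $y\in N$ and $\varepsilon>0$. Choose $I$ essential and $b\in M(I)$ with $\|y-b\|\le\varepsilon$, and let $\alpha=\|\operatorname{ad}b\|$, the norm on $N$; then $\alpha\le\|\operatorname{ad}y\|+2\varepsilon$ and $\alpha\le2\|b\|$. For $t\in\operatorname{Prim}(I)$ put $b_t=\bar\pi_t(b)$. Since $\|[b_t,\pi_t(x)]\|\le\alpha\|x\|$ for $x\in I$, Lemma~\ref{lem:comm}(a) bounds the commutators of $b_t$ with all of $B(H_t)$, and Stampfli's theorem gives $\mu_t\in\mathbb C$ with $\|b_t-\mu_t\|\le\frac12\alpha\le\|b\|$. Thus $|\mu_t|\le2\|b\|$.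

Let $S$ be a finite $\varepsilon$-net in the disk $\{|\mu|\le2\|b\|\}$. For $\mu\in S$ the function $t\mapsto\|b_t-\mu\|=\sup\{\|\pi_t((b-\mu)r)\|:r\in I,\ \|r\|\le1\}$ is bounded and lower semicontinuous on $\operatorname{Prim}(I)$. Given a nonzero ideal $I_0$, apply Lemma~\ref{lem:osc} once for each $\mu\in S$, starting from $\operatorname{Prim}(I_0\cap I)$, to find $0\ne J\subseteq I_0\cap I$ such that each of these functions varies by at most $\varepsilon$ on $\operatorname{Prim}(J)$. Fix $t_0\in\operatorname{Prim}(J)$ and $\mu\in S$ with $|\mu-\mu_{t_0}|\le\varepsilon$. Then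
\[
\|b_t-\mu\|\le\|b_{t_0}-\mu\|+\varepsilon\le\tfrac12\alpha+2\varepsilon\qquad(t\in\operatorname{Prim}(J)).
\]
Take a maximal orthogonal family of nonzero ideals $J_\lambda\subseteq I$ that admit a scalar $\mu_\lambda\in S$ with this bound. By maximality $\bigoplus_\lambda J_\lambda$ is essential. The element $z=(\mu_\lambda p_{J_\lambda})_\lambda\in M(\bigoplus_\lambda J_\lambda)\subseteq N$ is scalar at each point of a dense open set, so it is central in $E$ and lies in $Z(N)$, and $\|b-z\|\le\frac12\alpha+2\varepsilon$. Hence $\|y-z\|\le\varepsilon+\frac12\alpha+2\varepsilon\le\frac12\|\operatorname{ad}y\|+4\varepsilon$. The linear map $y\mapsto\operatorname{ad}y$ has kernel $Z(N)$ and is onto the derivations of $N$ by Theorem~\ref{thm:main}, which gives the second assertion.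

(c) By a theorem of Kadison and Ringrose \cite{KR}, a $*$-automorphism $\alpha$ of a C$^*$-algebra with $\|\alpha-\mathrm{id}\|<2$ lies on a norm-continuous one-parameter group of $*$-automorphisms. Such a group has the form $\tau\mapsto\exp(\tau\theta)$ with $\theta$ a bounded operator on $N$, and after rescaling $\alpha=\exp\theta$. Differentiating the identities for products and adjoints at $\tau=0$ shows that $\theta$ is a derivation with $\theta(x^*)=\theta(x)^*$. Then $-i\theta$ is skew, so by (a) $\theta=\operatorname{ad}(iy)$ with $y=y^*\in N$. Since $\theta$ is the difference of the commuting operators of left and right multiplication by $iy$, we get $\alpha(x)=e^{iy}xe^{-iy}$, and $u=e^{iy}\in N$ is unitary.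
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dixmier}
Dixmier, \emph{C$^*$-algebras}.

\bibitem{KR}
Kadison and Ringrose, Comm. Math. Phys. 4 (1967).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Mathieu}
Martin Mathieu, \emph{The second local multiplier algebra of a separable C$^*$-algebra}, arXiv:1110.6858 (2011).

\bibitem{Stampfli}
Stampfli, Pacific J. Math. 33 (1970).

\end{thebibliography}
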